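
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Maximal resolvability and small spread at singular cardinals}


\begin{abstract}
Let $\Delta(X)$ be the least size of a nonempty open subset of $X$, and let
$\widehat s(X)$ be the least cardinal $\kappa$ such that $X$ has no discrete
subspace of size $\kappa$. We prove in ZFC that a $T_3$ space $X$ with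
$\widehat s(X)\le\lambda\le\Delta(X)$, where $\lambda$ is an infinite cardinal,
contains $\lambda$ pairwise disjoint dense subsets. For regular $\lambda$ this
is a known fact, from which we derive the singular case. In particular, every
$T_3$ space with $\widehat s(X)=\Delta(X)=\aleph_{\omega_1}$ is maximally
resolvable; this answers a question of Juh\'asz, Soukup and Szentmikl\'ossy.
\end{abstract}

\section{The question and the answer}

All spaces are nonempty, and a subset of a space is called \emph{discrete} if
it is discrete in its subspace topology. A $T_3$ space is a regular $T_1$
space; subspaces of $T_3$ spaces are $T_3$.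

For a cardinal $\kappa>1$, a space $X$ is \emph{$\kappa$-resolvable} if it
contains $\kappa$ pairwise disjoint dense subsets, and \emph{resolvable} if it
is $2$-resolvable. A dense set meets every nonempty open set, so $X$ cannot be
$\kappa$-resolvable for any $\kappa$ larger than the \emph{dispersion
character}
\[
\Delta(X)=\min\{|U| : U\subset X \text{ nonempty open}\}.
\]
Accordingly, $X$ is \emph{maximally resolvable} if it is
$\Delta(X)$-resolvable.

When can the bound $\Delta(X)$ be reached? A simple sufficient condition is
a small base. Suppose that $\Delta(X)=\lambda$ is infinite and that $X$ has a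
base $\mathcal B$ of nonempty open sets with $|\mathcal B|\le\lambda$. List
$\mathcal B\times\lambda$ as $\{(U_j,i_j):j<\lambda\}$, and choose recursively
a point $x_j\in U_j$ different from all earlier ones; fewer than
$\lambda\le|U_j|$ points are forbidden. The sets $\{x_j:i_j=i\}$, for
$i<\lambda$, are disjoint and dense. We shall meet this bookkeeping again, in a
situation where single points are replaced by larger sets.

A different kind of smallness is that $X$ has no large discrete subspaces. It
is measured by
\[
\widehat s(X)=\min\{\kappa : X \text{ has no discrete subspace of size }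
\kappa\}.
\]
Thus $X$ has discrete subspaces of every size $\nu<\widehat s(X)$ and of no
size $\nu\ge\widehat s(X)$, and $\widehat s(Y)\le\widehat s(X)$ for $Y\subset
X$. Here the following is known; it is quoted, together with facts (b) and (c)
below, in \cite{JSSz}.

\medskip
\noindent\textbf{Fact (a).} \emph{Let $X$ be a $T_3$ space. If $\kappa$ is a
regular cardinal with $\widehat s(X)\le\kappa\le\Delta(X)$, then $X$ is
$\kappa$-resolvable. In particular, if $\Delta(X)\ge\widehat s(X)$ and
$\Delta(X)$ is regular, then $X$ is maximally resolvable.}
\medskip

This suggests that $\widehat s(X)\le\Delta(X)$ might always give maximal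
resolvability. At a singular dispersion character there are two difficulties.
If $\widehat s(X)<\Delta(X)=\lambda$ with $\lambda$ singular, then (a) yields
$\kappa$ disjoint dense sets for each large enough regular $\kappa<\lambda$,
but the families obtained for different $\kappa$ have nothing to do with each
other, and we need $\lambda$ disjoint dense sets at once. If $\widehat
s(X)=\Delta(X)=\lambda$, the interval $[\widehat s(X),\Delta(X)]$ contains no
regular cardinal, and (a) says nothing, not even that $X$ is resolvable.

Two further facts locate the first interesting instance of the second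
situation:
\begin{itemize}
\item[(b)] (Hajnal--Juh\'asz) $\widehat s(X)$ is not a singular strong limit
cardinal if $X$ is Hausdorff;
\item[(c)] $\widehat s(X)$ does not have countable cofinality if $X$ is
$T_3$.
\end{itemize}
By (c), the smallest singular value that $\widehat s(X)$ might take for a
$T_3$ space is $\aleph_{\omega_1}$, the smallest singular cardinal of
uncountable cofinality. By (b), the value $\aleph_{\omega_1}$ is excluded when
it is a strong limit, for instance under GCH. But there are models in which it
is not a strong limit, and there spaces with $\widehat s(X)=\aleph_{\omega_1}$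
may exist. Juh\'asz, Soukup and Szentmikl\'ossy \cite{JSSz} ask: \emph{if $X$
is a $T_3$ space with $\widehat s(X)=\Delta(X)=\aleph_{\omega_1}$, is $X$ then
(maximally) resolvable?} The answer is yes, in ZFC, for both versions of the
question, because regularity of the cardinal can be dropped from (a).

\begin{theorem}\label{thm:main}
Let $X$ be a $T_3$ space and $\lambda$ an infinite cardinal with $\widehat
s(X)\le\lambda\le\Delta(X)$. Then $X$ is $\lambda$-resolvable. In particular,
if $\widehat s(X)\le\Delta(X)$, then $X$ is maximally resolvable.
\end{theorem}

The second statement is the case $\lambda=\Delta(X)$ of the first; we only have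
to note that $\widehat s(X)\le\Delta(X)$ forces $\Delta(X)$ to be infinite. If
$\Delta(X)$ were finite, a nonempty open set of that size would be a finite
$T_1$ space, hence discrete, and $\widehat s(X)>\Delta(X)$ would follow.

\begin{corollary}\label{cor:answer}
It is provable in ZFC that every $T_3$ space $X$ with $\widehat
s(X)=\Delta(X)=\aleph_{\omega_1}$ is $\aleph_{\omega_1}$-resolvable, that is,
maximally resolvable, and in particular resolvable.
\end{corollary}

No assumption on cardinal arithmetic is involved. Section~\ref{sec:sharp} shows
that the hypothesis $\widehat s(X)\le\Delta(X)$ cannot be relaxed to $\widehat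
s(X)\le\Delta(X)^+$, even for plain resolvability.

\paragraph{Plan of the proof.} For regular $\lambda$ the theorem is (a). Let
$\lambda$ be singular. It suffices to find one nonempty $\lambda$-resolvable
subspace inside each nonempty open set (Lemma~\ref{lem:patch}). A reduction
leads to spaces all of whose nonempty open subsets have exactly $\lambda$
points, and three situations remain.
\begin{enumerate}
\item The space contains a \emph{ladder}: a sequence of discrete sets, with
prescribed sizes increasing to $\lambda$, in which each set avoids the closure
of the union of the earlier ones. Then there is either a discrete set of size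
$\lambda$, which is forbidden, or a nonempty $\lambda$-resolvable subspace.
This dichotomy is the heart of the proof; Section~\ref{sec:small} shows it for
$\lambda=\aleph_\omega$ in two extreme cases, and Section~\ref{sec:ladder}
proves it.
\item There is no ladder, although every nonempty open set, even after the
removal of any set of size less than $\lambda$, has discrete subsets of all
sizes below $\lambda$. Then every attempt to build a ladder stops at a dense
set of size less than $\lambda$, and many attempts produce many dense sets
(Section~\ref{sec:noladder}).
\item After a set of size less than $\lambda$ is removed, some nonempty open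
set has $\widehat s$ below $\lambda$. This is the first difficulty described
above (Section~\ref{sec:gap}).
\end{enumerate}
Fact (a) enters only in Section~\ref{sec:gap} and in the final assembly in
Section~\ref{sec:proof}; in Sections~\ref{sec:prelim}--\ref{sec:noladder} the
spaces are arbitrary.

\section{Conventions and two reductions}\label{sec:prelim}

From here to the end of Section~\ref{sec:gap}, $\lambda$ is a singular
cardinal, $\mu=\mathrm{cf}(\lambda)$, and
$\langle\kappa_\alpha:\alpha<\mu\rangle$ is a fixed strictly increasing
sequence of regular cardinals, cofinal in $\lambda$, with $\kappa_0>\mu$. Such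
a sequence exists: since $\mu<\lambda$, we can use successor cardinals above
$\mu$. For $\lambda=\aleph_{\omega_1}$ one may take $\mu=\omega_1$ and
$\kappa_\alpha=\aleph_{\alpha+2}$. As $\lambda$ is a limit cardinal,
$\kappa_\alpha^+<\lambda$ for all $\alpha$. Since $\kappa_0>\mu$, a sum of at
most $\mu$ cardinals, each at most $\kappa_\alpha$, is at most
$\kappa_\alpha$.

A set is \emph{small} if its size is less than $\lambda$. A union of fewer
than $\mu$ small sets is small: because $\mu=\mathrm{cf}(\lambda)$, the sizes
have a common bound $\rho<\lambda$, and the union has size at most
$\rho\cdot\mu<\lambda$.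

A \emph{cellular family} is a family of pairwise disjoint nonempty open sets.
Picking a point from each member gives a discrete set, so every cellular
family in $Y$ has fewer than $\widehat s(Y)$ members. The density of $Y$, the
least size of a dense subset, is $d(Y)$. Density passes to open subspaces: if
$R$ is dense in $Y$ and $W\subset Y$ is open, then $R\cap W$ is dense in $W$,
so $d(W)\le d(Y)$.

\begin{definition}
For an infinite cardinal $\tau$, a \emph{$\tau$-space} is a space $Y$ with
$|Y|=\Delta(Y)=\tau$, that is, a space all of whose nonempty open subsets have
exactly $\tau$ points.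
\end{definition}

Small sets may be ignored in a $\lambda$-space. If $Y$ is a $\lambda$-space,
$V\subset Y$ is nonempty open and $P$ is small, then $|W\setminus P|=\lambda$
for every nonempty open $W\subset V$. Hence
\begin{equation}\label{eq:remove}
V\setminus P \text{ is a $\lambda$-space and is dense in } V .
\end{equation}
We use \eqref{eq:remove} freely. The next lemma makes the whole problem local.

\begin{lemma}\label{lem:patch}
Let $\nu>1$ be a cardinal. If every nonempty open subset of $X$ contains a
nonempty $\nu$-resolvable subspace, then $X$ is $\nu$-resolvable.
\end{lemma}

\begin{proof}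
Let $\{Y_s:s\in I\}$ be a maximal family of pairwise disjoint nonempty
$\nu$-resolvable subspaces of $X$. Its union is dense: otherwise the nonempty
open set $X\setminus\overline{\bigcup_sY_s}$ would contain one more such
subspace. Let $D_{s,i}$ ($i<\nu$) be disjoint dense subsets of $Y_s$, and put
$D_i=\bigcup_sD_{s,i}$. The $D_i$ are pairwise disjoint, and $\overline{D_i}$
contains every $Y_s$, so $D_i$ is dense in $X$.
\end{proof}

\section{The dichotomy in the simplest setting}\label{sec:small}

Before the general argument, let $\lambda=\aleph_\omega$, $\mu=\omega$ and
$\kappa_n=\aleph_{n+1}$. Suppose that a space contains discrete sets $A_n$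
($n<\omega$) such that
\[
|A_n|=\aleph_{n+2}\quad\text{and}\quad
A_n\cap\overline{A_0\cup\dots\cup A_{n-1}}=\emptyset .
\]
Then the $A_n$ are disjoint. Let $Z=\bigcup_nA_n$ and
$A_{\ge n}=\bigcup_{m\ge n}A_m$. We look for either a discrete subset of $Z$
of size $\aleph_\omega$, or $\aleph_\omega$ disjoint dense subsets of a
nonempty subspace of $Z$.

Call $U\subset Z$ \emph{thin} if $|U\cap A_n|\le\aleph_{n+1}$ for all $n$. A
thin set takes up a negligible part of each level, but it may have size
$\aleph_\omega$. The union of fewer than $\aleph_\omega$ thin sets need not be
thin, but if there are at most $\aleph_{n+1}$ of them, the part of the union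
lying in $A_{\ge n}$ is thin.

\paragraph{First extreme: thin sets accumulate everywhere.} Suppose that for
all $x\in Z$, all thin $U$ and all $n$ there is a thin $S\subset
A_{\ge n}\setminus U$ with $x\in\overline S$. Then the bookkeeping from the
introduction works, with thin sets in place of points. List
$Z\times\omega_\omega$ as $\{(x_j,i_j):j<\omega_\omega\}$, and suppose that
disjoint thin sets $S_{j'}$ ($j'<j$) have been chosen. Take $n$ with
$|j|\le\aleph_{n+1}$. The set $U=A_{\ge n}\cap\bigcup_{j'<j}S_{j'}$ is thin,
so there is a thin $S_j\subset A_{\ge n}\setminus U$ with
$x_j\in\overline{S_j}$, and $S_j$ is disjoint from all earlier sets. In the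
end the sets $\bigcup\{S_j:i_j=i\}$ ($i<\omega_\omega$) are disjoint, and each
has every point of $Z$ in its closure. So $Z$ is $\aleph_\omega$-resolvable.

\paragraph{Second extreme: thin sets can be avoided everywhere.} Suppose that
each $x\in Z$ has a thin set $U_x$ such that $x\notin\overline S$ for all thin
$S\subset Z\setminus U_x$. Choose recursively
\[
E_n\subset A_n\setminus\bigcup\{U_x:x\in E_0\cup\dots\cup E_{n-1}\},
\qquad |E_n|=\aleph_{n+1}.
\]
This is possible because at most $\aleph_{n+1}$ sets $U_x$ are subtracted and
each takes at most $\aleph_{n+1}$ of the $\aleph_{n+2}$ points of $A_n$. Then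
$E=\bigcup_nE_n$ is discrete of size $\aleph_\omega$. Indeed, let $x\in E_n$.
It is isolated in $E_n$ because $A_n$ is discrete; it is not in the closure of
the union of the earlier $E_m$, by the choice of the $A_n$; and it is not in
the closure of $\bigcup_{m>n}E_m$, because that set is thin and misses $U_x$.

\begin{example}
Both extremes occur. If $Z$ is discrete, the second holds with $U_x=\{x\}$.
For the first, let $A_n=\omega_2\times\omega_3\times\dots\times\omega_{n+2}$,
viewed as a set of sequences of length $n+1$, so that $|A_n|=\aleph_{n+2}$.
Call $O\subset Z$ open if each $s\in O$ has all but finitely many of its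
one-step extensions in $O$. The set of all extensions of $s\in A_n$, with $s$
included, is open, meets $A_n$ only in $s$ and misses all earlier levels; so
the requirements on the $A_n$ hold. Let $s\in A_k$, a thin $U$ and $n$ be
given, and fix $m>\max(k,n)$. Put $W_k=\{s\}$. For $k<l\le m$, let $W_l$
consist of countably infinitely many one-step extensions of each $t\in
W_{l-1}$, chosen outside $U$ when $l=m$. This is possible, since $t\in
W_{m-1}$ has $\aleph_{m+2}$ one-step extensions and $|U\cap
A_m|\le\aleph_{m+1}$. An open set containing $s$ contains a point of
$W_{k+1}$, hence a point of $W_{k+2}$, and so on up to $W_m$. So $S=W_m$ is a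
countable, hence thin, subset of $A_{\ge n}\setminus U$ with $s\in\overline
S$.
\end{example}

In general, points of both kinds are mixed. What saves the argument is that
thinness also measures the set $N$ of points at which the first assumption
fails. If $N$ is thin from some level on, it can be thrown away together with
the earlier sets $S_{j'}$. If not, $N$ contains the full number of points on
cofinally many levels, and the second construction can be carried out inside
$N$.

\section{Ladders}\label{sec:ladder}

We return to an arbitrary singular $\lambda$, with $\mu$ and the $\kappa_\alpha$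
as in Section~\ref{sec:prelim}.

\begin{definition}
A \emph{ladder} in a space is a sequence $\langle A_\alpha:\alpha<\mu\rangle$
of discrete subsets with $|A_\alpha|=\kappa_\alpha^+$ and
$A_\alpha\cap\overline{A_{<\alpha}}=\emptyset$ for all $\alpha<\mu$, where
$A_{<\alpha}=\bigcup_{\beta<\alpha}A_\beta$.
\end{definition}

\begin{proposition}\label{prop:ladder}
A space that contains a ladder has a discrete subspace of size $\lambda$ or a
nonempty $\lambda$-resolvable subspace.
\end{proposition}

\begin{proof}
Let $\langle A_\alpha:\alpha<\mu\rangle$ be a ladder. Its members are pairwise
disjoint. Put $Z=\bigcup_{\alpha<\mu}A_\alpha$ and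
$A_{\ge\gamma}=\bigcup_{\gamma\le\alpha<\mu}A_\alpha$. Call $U\subset Z$
\emph{thin} if $|U\cap A_\alpha|\le\kappa_\alpha$ for all $\alpha<\mu$. Call
$x\in Z$ \emph{nice} if for every thin $U$ and every $\gamma<\mu$ there is a
thin $S\subset A_{\ge\gamma}\setminus U$ with $x\in\overline S$. Let $N$ be
the set of points of $Z$ that are not nice.

\medskip\noindent
\textbf{Case 1: $N\cap A_{\ge\gamma_0}$ is thin for some $\gamma_0<\mu$.} We
show that $Y=Z\setminus N$ is $\lambda$-resolvable. It is nonempty, since
$|N\cap A_{\gamma_0}|\le\kappa_{\gamma_0}<|A_{\gamma_0}|$. As
$1\le|Y|\le\lambda$, we can list $Y\times\lambda$ as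
$\{(x_j,i_j):j<\lambda\}$. We choose recursively pairwise disjoint thin sets
$S_j\subset Y$ with $x_j\in\overline{S_j}$. Suppose that $S_{j'}$ is chosen
for all $j'<j$. Take $\gamma\ge\gamma_0$ with $|j|\le\kappa_\gamma$ and let
\[
U=A_{\ge\gamma}\cap\Bigl(N\cup\bigcup_{j'<j}S_{j'}\Bigr).
\]
For $\alpha\ge\gamma$ we have $|U\cap
A_\alpha|\le\kappa_\alpha+|j|\cdot\kappa_\alpha=\kappa_\alpha$, and $U$ misses
the lower levels; so $U$ is thin. Since $x_j$ is nice, there is a thin
$S_j\subset A_{\ge\gamma}\setminus U$ with $x_j\in\overline{S_j}$. This set
misses $N$ and all earlier $S_{j'}$.

Put $D_i=\bigcup\{S_j:i_j=i\}$ for $i<\lambda$. The $D_i$ are pairwise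
disjoint subsets of $Y$. Given $x\in Y$ and $i<\lambda$, the pair $(x,i)$ is
$(x_j,i_j)$ for some $j$, so $x\in\overline{S_j}\subset\overline{D_i}$. Hence
every $D_i$ is dense in $Y$.

\medskip\noindent
\textbf{Case 2: $N\cap A_{\ge\gamma_0}$ is thin for no $\gamma_0<\mu$.} We
find a discrete set of size $\lambda$. By assumption, the set
\[
B=\{\alpha<\mu:|N\cap A_\alpha|=\kappa_\alpha^+\}
\]
is unbounded in $\mu$. For each $x\in N$ fix a thin set $U_x$ and an ordinal
$\gamma_x<\mu$ witnessing that $x$ is not nice:
\begin{equation}\label{eq:witness}
x\notin\overline S\quad\text{for every thin } S\subset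
A_{\ge\gamma_x}\setminus U_x .
\end{equation}
Compared with the second extreme of Section~\ref{sec:small}, the new feature
is the threshold $\gamma_x$, which could be very high for some points of a
low level. But there are only $\mu$ possible thresholds, and
$\mu<\kappa_\alpha^+$. As $\kappa_\alpha^+$ is regular, for each $\alpha\in B$
some $g(\alpha)<\mu$ is such that
\[
N_\alpha=\{x\in N\cap A_\alpha:\gamma_x=g(\alpha)\}\quad\text{has size }
\kappa_\alpha^+.
\]
Choose a strictly increasing sequence $\langle\alpha_\nu:\nu<\mu\rangle$ in
$B$ with $\alpha_\nu\ge g(\alpha_{\nu'})$ whenever $\nu'<\nu$. This is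
possible because $\mu$ is regular and $B$ is unbounded in $\mu$. Now choose
recursively
\[
E_\nu\subset
N_{\alpha_\nu}\setminus\bigcup\Bigl\{U_x:x\in\bigcup_{\nu'<\nu}E_{\nu'}\Bigr\},
\qquad |E_\nu|=\kappa_{\alpha_\nu}.
\]
There is room for $E_\nu$: at most
$\sum_{\nu'<\nu}\kappa_{\alpha_{\nu'}}\le\kappa_{\alpha_\nu}$ sets $U_x$ are
removed, and each contains at most $\kappa_{\alpha_\nu}$ points of
$A_{\alpha_\nu}$, while $|N_{\alpha_\nu}|=\kappa_{\alpha_\nu}^+$.

Let $E=\bigcup_{\nu<\mu}E_\nu$. The $\alpha_\nu$ are cofinal in $\mu$, so
$|E|=\lambda$. To see that $E$ is discrete, let $x\in E_\nu$.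
\begin{itemize}
\item $x$ is isolated in $E_\nu$, because $E_\nu\subset A_{\alpha_\nu}$ and
$A_{\alpha_\nu}$ is discrete.
\item $x\notin\overline{\bigcup_{\nu'<\nu}E_{\nu'}}$, because this union is
contained in $A_{<\alpha_\nu}$ and
$A_{\alpha_\nu}\cap\overline{A_{<\alpha_\nu}}=\emptyset$.
\item $x\notin\overline S$ for $S=\bigcup_{\nu'>\nu}E_{\nu'}$. Indeed, $S$ is
thin, since it meets each $A_{\alpha_{\nu'}}$ with $\nu'>\nu$ in
$\kappa_{\alpha_{\nu'}}$ points and misses all other levels. It is disjoint
from $U_x$ by construction. Finally, $S\subset A_{\ge\alpha_{\nu+1}}\subset
A_{\ge\gamma_x}$, because $\gamma_x=g(\alpha_\nu)\le\alpha_{\nu+1}$. So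
\eqref{eq:witness} applies.
\end{itemize}
Hence $x$ has a neighborhood that meets $E$ only in $x$.
\end{proof}

The ladder condition and the discreteness of the $A_\alpha$ serve only to make
$E$ discrete in Case 2; for Case 1, disjoint sets of the right sizes would be
enough.

\section{When there is no ladder}\label{sec:noladder}

Ladders should be built by recursion: choose $A_\alpha$ inside the open set
$X\setminus\overline{A_{<\alpha}}$. This needs large discrete sets inside
every nonempty open set. We ask for slightly more, to be able to avoid small
sets as well:
\begin{equation}\label{eq:star}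
\parbox{0.82\textwidth}{for every nonempty open $V$, every small $P$ and every
cardinal $\nu<\lambda$, the set $V\setminus P$ has a discrete subset of size
$\nu$.}
\end{equation}
Given this, the recursion can stop before $\mu$ only because $A_{<\alpha}$ has
become dense. So if there is no ladder, every attempt produces a small dense
set, and we want $\lambda$ disjoint ones. If the attempts were made one after
the other, the sizes of these dense sets might grow, so that after $\mu$
attempts a set of size $\lambda$ would be used up and \eqref{eq:star} would no
longer help. The remedy is to run many attempts simultaneously, level by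
level, and to keep only those that stop at the same level.

\begin{proposition}\label{prop:noladder}
Let $X$ be a space that satisfies \eqref{eq:star} and contains no ladder. Then
$X$ is $\lambda$-resolvable.
\end{proposition}

\begin{proof}
We first prove the following.

\medskip\noindent
\textbf{Claim.} \emph{For every small $P$ and every regular $\theta$ with
$\mu<\theta<\lambda$ there are $\theta$ pairwise disjoint dense subsets of
$X$, all disjoint from $P$, whose union is small.}

\medskip
For $\alpha<\mu$ and $i<\theta$ we define sets $A^i_\alpha$ by recursion along
the lexicographic order of the pairs $(\alpha,i)$: at level $\alpha$, all $i$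
are treated before we pass to level $\alpha+1$. Write
$A^i_{<\alpha}=\bigcup_{\beta<\alpha}A^i_\beta$.
\begin{itemize}
\item If $A^i_{<\alpha}$ is dense in $X$, let $A^i_\alpha=\emptyset$.
\item Otherwise $V=X\setminus\overline{A^i_{<\alpha}}$ is nonempty and open.
Let $P'$ be the union of $P$ and all sets chosen so far. There are at most
$\theta\cdot|\alpha+1|$ of the latter, each of size at most $\kappa_\alpha^+$,
so $P'$ is small. By \eqref{eq:star} we can choose a discrete
$A^i_\alpha\subset V\setminus P'$ of size $\kappa_\alpha^+$.
\end{itemize}
Fix $i$. If no $A^i_{<\alpha}$ with $\alpha<\mu$ were dense, then $\langle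
A^i_\alpha:\alpha<\mu\rangle$ would be a ladder. So there is a least
$\alpha_i<\mu$ such that $T_i=A^i_{<\alpha_i}$ is dense. Since $\theta>\mu$ is
regular, some $\alpha^*<\mu$ is such that $I=\{i<\theta:\alpha_i=\alpha^*\}$
has size $\theta$. The sets $T_i$ ($i\in I$) are dense, pairwise disjoint and
disjoint from $P$. Their union has size at most
$\theta\cdot\mu\cdot\kappa_{\alpha^*}^+<\lambda$. This proves the claim.

\medskip
Now apply the claim recursively for $\nu<\mu$, with $\theta=\kappa_\nu>\mu$
and with $P_\nu$ the union of all dense sets obtained at stages $\nu'<\nu$;
this is a union of fewer than $\mu$ small sets, hence small. We obtain a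
family $\mathcal D_\nu$ of $\kappa_\nu$ disjoint dense sets that are disjoint
from $P_\nu$, and $\bigcup\mathcal D_\nu$ is small, so the recursion continues.
The family $\bigcup_{\nu<\mu}\mathcal D_\nu$ consists of $\lambda$ pairwise
disjoint dense subsets of $X$.
\end{proof}

\section{Spread bounded below the dispersion character}\label{sec:gap}

Condition \eqref{eq:star} fails exactly when $\widehat s(V\setminus P)<\lambda$
for some nonempty open $V$ and small $P$. In a $\lambda$-space, $V\setminus P$
is again a $\lambda$-space, so we are led to the following statement.

\begin{proposition}\label{prop:gap}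
Let $\kappa$ be an infinite regular cardinal and $\tau\ge\kappa$ a cardinal.
Every $T_3$ $\tau$-space $Y$ with $\widehat s(Y)\le\kappa$ is
$\tau$-resolvable.
\end{proposition}

For regular $\tau$ this is Fact (a). For singular $\tau=\lambda$, a natural
attempt is to split $Y$ by (a) into dense sets $R_\alpha$ ($\alpha<\mu$) and
then, when $\kappa_\alpha\ge\kappa$, to split $R_\alpha$ into $\kappa_\alpha$
dense sets, again by (a). The second step requires
$\Delta(R_\alpha)\ge\kappa_\alpha$, and a dense set may be locally much smaller
than the space. This cannot happen if all densities are as large as possible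
(Case 1 below). If they are not, there are small sets that are dense in some
open set, and we use them as building blocks: blocks of many different sizes
below $\lambda$, each block of size $\tau$ resolved into $\tau$ pieces by
induction, are fitted together (Case 2). The induction is needed because the
sizes of the blocks are given by densities, which may be singular.

\begin{proof}
Fix $\kappa$. We use induction on the cardinal in the statement. If it is
regular, (a) applies. So consider a singular cardinal; call it $\lambda$, and
let $\mu$ and the $\kappa_\alpha$ be as in Section~\ref{sec:prelim}. Then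
$\lambda>\kappa$. Let $Y$ be a $T_3$ $\lambda$-space with $\widehat
s(Y)\le\kappa$, and assume the proposition for all cardinals $\tau$ with
$\kappa\le\tau<\lambda$. The hypotheses on $Y$ pass to nonempty open
subspaces. By Lemma~\ref{lem:patch} it therefore suffices to find a nonempty
$\lambda$-resolvable subspace of $Y$. Recall that cellular families in $Y$ have
fewer than $\widehat s(Y)\le\kappa$ members. All open sets below are open
in~$Y$.

\medskip\noindent
\textbf{Case 1.} \emph{There are a nonempty open $V$ and a small $P$ such that
$d(V'\setminus P)=\lambda$ for all nonempty open $V'\subset V$.} Let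
$Z=V\setminus P$, a $\lambda$-space. If $R$ is dense in $Z$ and $V'\subset V$
is nonempty open, then $R\cap V'$ is dense in $V'\setminus P$, so $|R\cap
V'|=\lambda$. Hence $\Delta(R)=\lambda$ for every dense $R\subset Z$. Let
$\theta=\max(\kappa,\mu^+)$, a regular cardinal below $\lambda$. By (a), $Z$
is $\theta$-resolvable; in particular, it has disjoint dense subsets
$R_\alpha$ ($\alpha<\mu$). Since $\widehat
s(R_\alpha)\le\kappa\le\max(\kappa,\kappa_\alpha)<\lambda=\Delta(R_\alpha)$,
another application of (a) gives $\max(\kappa,\kappa_\alpha)$ disjoint dense
subsets of $R_\alpha$. They are dense in $Z$, and altogether, for all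
$\alpha<\mu$, there are $\lambda$ of them.

\medskip\noindent
\textbf{Case 2.} \emph{For every nonempty open $V$ and small $P$ there is a
nonempty open $V'\subset V$ with $d(V'\setminus P)<\lambda$.} Since
$d(V'\setminus P)\le|V'\setminus P|=\lambda$ always holds, this is the
negation of Case 1. We show that $Y$ itself is $\lambda$-resolvable. For a
nonempty open $V$ and a cardinal $\tau$ with $\kappa<\tau<\lambda$, call
$E\subset V$ \emph{$\tau$-homogeneous on $V$} if
\[
|E|=\tau=|E\cap W|\quad\text{for all nonempty open } W\subset V .
\]
Such an $E$ is dense in $V$ and is a $\tau$-space. These sets are our blocks.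
The first claim says that inside every nonempty open set there is a block on
some smaller open set, above any prescribed size and outside any given small
set.

\medskip\noindent
\textbf{Claim A.} \emph{Let $V$ be nonempty open, $P$ small and $\theta$ a
cardinal with $\kappa\le\theta<\lambda$. There are a nonempty open $V'\subset
V$, a cardinal $\tau$ with $\theta<\tau<\lambda$, and a set $E\subset
V'\setminus P$ that is $\tau$-homogeneous on $V'$.}

\medskip
(i) Suppose first that there are a nonempty open $V_1\subset V$ and a small
$P_1\supset P$ with $d(W\setminus P_1)>\theta$ for all nonempty open $W\subset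
V_1$. Choose a nonempty open $V'\subset V_1$ for which $\tau=d(V'\setminus
P_1)$ is minimal. By the assumption of Case 2, applied to $V_1$ and $P_1$, we
have $\tau<\lambda$; and $\tau>\theta$. If $W\subset V'$ is nonempty open, then
$d(W\setminus P_1)\le\tau$, because $W\setminus P_1$ is open in $V'\setminus
P_1$, and equality holds by minimality. Let $E$ be a dense subset of
$V'\setminus P_1$ of size $\tau$. Then $E\cap W$ is dense in $W\setminus P_1$,
so $|E\cap W|=\tau$.

(ii) Otherwise, for every small $P_1\supset P$, every nonempty open
$V_1\subset V$ contains a nonempty open $W$ with $d(W\setminus P_1)\le\theta$.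
Given $P_1$, let $\mathcal W$ be a maximal cellular family of such sets
$W\subset V$. Its union is dense in $V$ by maximality, and then
$\bigcup\mathcal W\setminus P_1$ is dense in $V$ by \eqref{eq:remove} applied
to $\bigcup\mathcal W$. As $|\mathcal W|<\kappa\le\theta$, we get
$d(V\setminus P_1)\le\theta$, for every small $P_1\supset P$. Hence we can
choose recursively, for $\xi<\theta^+$, a set $E_\xi$ of size at most $\theta$
that is dense in $V\setminus(P\cup\bigcup_{\eta<\xi}E_\eta)$; the removed set
has size at most $|P|+\theta$ and is small. By \eqref{eq:remove}, each $E_\xi$
is dense in $V$. The $E_\xi$ are pairwise disjoint, so every nonempty open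
$W\subset V$ contains at least $\theta^+$ points of $E=\bigcup_\xi E_\xi$, and
$|E|\le\theta^+$. Thus $V'=V$, $\tau=\theta^+<\lambda$ and $E$ are as required.
This proves Claim A.

\medskip
We now collect blocks of each size. For cardinals $\tau$ with
$\kappa<\tau<\lambda$ we define $\mathcal G_\tau$, $G_\tau$ and $D_\tau$ by
recursion. Let $Q_\tau=\bigcup_{\kappa<\sigma<\tau}D_\sigma$, where $\sigma$
runs over cardinals. Let $\mathcal G_\tau$ be a maximal cellular family of
nonempty open sets $V$ for which there is a set $E_V\subset V\setminus Q_\tau$
that is $\tau$-homogeneous on $V$; fix such $E_V$ and put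
\[
G_\tau=\bigcup\mathcal G_\tau,\qquad D_\tau=\bigcup_{V\in\mathcal G_\tau}E_V
\subset G_\tau .
\]
The $D_\tau$ are pairwise disjoint, as $D_\tau\cap Q_\tau=\emptyset$. Since
$|\mathcal G_\tau|<\kappa<\tau$, we have $|D_\tau|\le\tau$. If
$G_\tau\ne\emptyset$, then $D_\tau$ is $\tau$-homogeneous on $G_\tau$, because
every nonempty open $W\subset G_\tau$ meets some $V\in\mathcal G_\tau$ and
$|E_V\cap W\cap V|=\tau$. So $D_\tau$ is a $T_3$ $\tau$-space, dense in
$G_\tau$, with $\widehat s(D_\tau)\le\kappa<\tau<\lambda$. By the induction
hypothesis it has disjoint dense subsets $D_{\tau,i}$ ($i<\tau$), and these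
are dense in $G_\tau$. If $G_\tau=\emptyset$, let $D_{\tau,i}=\emptyset$ for
all $i<\tau$.

\medskip\noindent
\textbf{Claim B.} \emph{If $\theta$ is a cardinal with
$\kappa\le\theta<\lambda$, then $\bigcup_{\theta<\tau<\lambda}G_\tau$ is dense
in $Y$.}

\medskip
Suppose that a nonempty open $V$ misses this union. Put
$P=\bigcup_{\kappa<\sigma\le\theta}D_\sigma$; then $|P|\le\theta$, so $P$ is
small. Let $V'$, $\tau$ and $E$ be as in Claim A for $V$, $P$ and $\theta$.
For $\theta<\sigma<\tau$ the set $D_\sigma\subset G_\sigma$ misses $V$. So
$Q_\tau\cap V\subset P$, and hence $E\subset V'\setminus Q_\tau$. As $V'$ is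
disjoint from $G_\tau$, the family $\mathcal G_\tau\cup\{V'\}$ contradicts the
maximality of $\mathcal G_\tau$. This proves Claim B.

\medskip
For $i<\lambda$ let
\[
D_i=\bigcup\{D_{\tau,i}:\max(\kappa,|i|)<\tau<\lambda\}.
\]
Here $|i|<\tau$ means that $i<\tau$, so $D_{\tau,i}$ is defined. The $D_i$ are
pairwise disjoint. The closure of $D_i$ contains $G_\tau$ for all $\tau$ with
$\max(\kappa,|i|)<\tau<\lambda$, so $D_i$ is dense in $Y$ by Claim B with
$\theta=\max(\kappa,|i|)$. Hence $Y$ is $\lambda$-resolvable.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]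
Let $\widehat s(X)\le\lambda\le\Delta(X)$. If $\lambda$ is regular, the
theorem is (a). Let $\lambda$ be singular, with the notation of
Section~\ref{sec:prelim}, and let $V\subset X$ be nonempty and open. By
Lemma~\ref{lem:patch} it suffices to find a nonempty $\lambda$-resolvable
subspace of $V$.

Every nonempty open subset of $V$ has size at least $\Delta(X)\ge\lambda$.
Suppose first that none has size exactly $\lambda$. Then $\widehat
s(V)\le\lambda<\lambda^+\le\Delta(V)$. Since $\lambda^+$ is regular, $V$ is
$\lambda^+$-resolvable by (a), hence $\lambda$-resolvable.

Otherwise, fix a nonempty open $W\subset V$ with $|W|=\lambda$. It is a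
$\lambda$-space, and $\widehat s(W)\le\lambda$. One of the following three
cases must hold.
\begin{itemize}
\item Suppose that $\widehat s(V'\setminus P)<\lambda$ for some nonempty open
$V'\subset W$ and small $P$. As $\lambda$ is a limit cardinal, there is an
infinite regular $\kappa<\lambda$ with $\widehat s(V'\setminus P)\le\kappa$.
By \eqref{eq:remove}, $V'\setminus P$ is a $\lambda$-space, so it is
$\lambda$-resolvable by Proposition~\ref{prop:gap}.
\item Suppose that there are no such $V'$ and $P$, and that $W$ contains no
ladder. Then $W$ satisfies \eqref{eq:star}, so it is $\lambda$-resolvable by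
Proposition~\ref{prop:noladder}.
\item Suppose that $W$ contains a ladder. By Proposition~\ref{prop:ladder},
$W$ has a discrete subspace of size $\lambda$ or a nonempty
$\lambda$-resolvable subspace. The former is impossible because $\widehat
s(W)\le\lambda$.
\end{itemize}
In each case $V$ contains a nonempty $\lambda$-resolvable subspace.
\end{proof}

Corollary~\ref{cor:answer} is the case
$\lambda=\aleph_{\omega_1}=\widehat s(X)=\Delta(X)$.

\begin{remark}
In the proof that $X$ is $\lambda$-resolvable, the $T_3$ axiom was used only
through Fact (a), and (a) was applied only to subspaces of $X$. So that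
statement holds in every hereditary class of spaces in which (a) holds.
\end{remark}

\section{The hypothesis cannot be relaxed by one cardinal}\label{sec:sharp}

In Theorem~\ref{thm:main}, the hypothesis $\widehat s(X)\le\Delta(X)$ cannot be
weakened to $\widehat s(X)\le\Delta(X)^+$. The example is a countable space
that is irresolvable because its topology is maximal among suitable topologies
without isolated points.

\begin{proposition}
There is an irresolvable $T_3$ space $X$ with $\Delta(X)=\omega$ and $\widehat
s(X)=\omega_1=\Delta(X)^+$.
\end{proposition}

\begin{proof}
Call a space \emph{crowded} if it has no isolated points, and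
\emph{zero-dimensional} if it has a base of clopen sets. Consider all crowded,
zero-dimensional Hausdorff topologies on $\mathbb Q$ that refine the usual
topology, which is one of them. The union of a nonempty chain of such
topologies is a base of a topology of the same kind: it refines the usual
topology and is Hausdorff; a set that is clopen in a member of the chain
remains clopen, so there is a clopen base; and a nonempty basic open set is
open in some member of the chain, so it is not a singleton. By Zorn's lemma
there is a maximal topology $\varrho$ of this kind.

If $(\mathbb Q,\varrho)$ were resolvable, there would be a set $A$ such that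
both $A$ and $\mathbb Q\setminus A$ are $\varrho$-dense. Suppose that this is
so, and consider the topology generated by $\varrho\cup\{A,\mathbb Q\setminus
A\}$. The sets $U\cap A$ and $U\setminus A$ with $U\in\varrho$ form a base of
it, and it is enough to take $\varrho$-clopen $U$; then these sets are clopen,
so the topology is zero-dimensional. It is Hausdorff because it refines
$\varrho$. It is crowded: if $U\cap A=\{a\}$, then $U\setminus\{a\}$ would be a
$\varrho$-open set, nonempty because $\varrho$ is crowded, that misses the
dense set $A$; and the same argument with $\mathbb Q\setminus A$ in place of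
$A$ handles $U\setminus A$. It is strictly finer than $\varrho$, because $A$ is
nonempty and has empty $\varrho$-interior. This contradicts the maximality of
$\varrho$. So $X=(\mathbb Q,\varrho)$ is irresolvable.

A zero-dimensional Hausdorff space is $T_3$. Nonempty open subsets of a
crowded Hausdorff space are infinite, and $X$ is countable, so
$\Delta(X)=\omega$. The set of integers is discrete in the usual topology of
$\mathbb Q$, hence in $\varrho$; as $X$ is countable, $\widehat
s(X)=\omega_1$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{JSSz}
Istvan Juhasz, Lajos Soukup, Zoltan Szentmiklossy,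
\emph{Resolvability of spaces having small spread or extent},
arXiv:math/0609091 (2006).
\end{thebibliography}

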